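# Inequivalent embeddings into Stein manifolds with the density property

## 1. Finite subsets: one embedding up to automorphisms

Let $Y=\{1,\dots,q\}$ be a finite set and $X=\mathbb C^2$. An embedding of $Y$ into $X$ is just an ordered $q$-tuple of distinct points $(z_j,w_j)$. How many essentially different embeddings are there, if we are allowed to move $\mathbb C^2$ by holomorphic automorphisms?

Only one, and this can be done by hand. Finitely many nonzero difference vectors are given; a generic linear functional vanishes on none of them, so after a linear change of coordinates the $z_j$ are distinct. Choose a polynomial $f$ with $f(z_j)=j-w_j$. The automorphism $(z,w)\mapsto(z,w+f(z))$ moves the tuple to the points $(z_j,j)$. Now choose a polynomial $g$ with $g(j)=j-z_j$. The automorphism $(z,w)\mapsto(z+g(w),w)$ moves the tuple to the points $(j,j)$. Every $q$-tuple is thus carried to the same standard tuple.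

We want to replace $\mathbb C^2$ by a more general $X$. The maps $(z,w)\mapsto (z,w+f(z))$ and $(z,w)\mapsto(z+g(w),w)$ are time-one maps of the vector fields $f(z)\partial_w$ and $g(w)\partial_z$. So we ask for a manifold with many such fields.

**Background.** All manifolds are complex and second countable. A connected manifold is *Stein* if it admits a proper holomorphic embedding into some $\mathbb C^N$ (one of the equivalent standard definitions). We use the standard theory freely: Cartan's Theorems A and B, the Oka–Weil theorem, and the vanishing of $H^1_c(X,\mathcal O)$ for a Stein manifold of dimension $\ge 2$. A holomorphic vector field is *complete* if its flow exists for all complex times. In particular complex multiples of complete fields are complete.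

**Definition (density property).** A Stein manifold $X$ has the density property if the Lie algebra $\mathfrak g$ generated by the complete holomorphic vector fields on $X$ is dense, in the compact-open topology, in the Lie algebra of all holomorphic vector fields on $X$.

Since complex multiples of complete fields are complete, scalars can be absorbed, and $\mathfrak g$ consists of the finite sums of iterated brackets of complete fields.

**Example 1.** The plane $\mathbb C^2$ has the density property. Complete fields include $z^a\partial_w$, $f(w)\partial_z$ and $zf(w)\partial_z$ for polynomials $f$; the last has the flow $(z,w)\mapsto(e^{tf(w)}z,w)$. For $a\ge1$,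
$$[z^a\partial_w,\,f(w)\partial_z]=z^af'(w)\partial_z-a z^{a-1}f(w)\partial_w,$$
$$[z^{a-1}\partial_w,\,zf(w)\partial_z]=z^{a}f'(w)\partial_z-(a-1) z^{a-1}f(w)\partial_w.$$
The second minus the first is $z^{a-1}f(w)\partial_w$. So all $z^kw^l\partial_w$ lie in $\mathfrak g$, by symmetry all $z^kw^l\partial_z$ do, and polynomial fields are dense.

The line $\mathbb C$ does not have the density property. A complete field there generates automorphisms of $\mathbb C$, which are affine, so it has the form $(\alpha z+\beta)\partial_z$. These fields form a two-dimensional Lie algebra, which is closed and not everything.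

**Conventions.** From now on $X$ is a connected Stein manifold with the density property, and $n=\dim X\ge2$. Fix a proper holomorphic embedding $X\subset\mathbb C^N$; $|\cdot|$ is the Euclidean norm. A vector field on $X$ is then also a $\mathbb C^N$-valued map. The exact sequence of vector bundles $0\to TX\to X\times\mathbb C^N\to N_X\to0$ ($N_X$ the normal bundle) splits holomorphically, because $H^1(X,\operatorname{Hom}(N_X,TX))=0$ by Theorem B. So there is a holomorphic bundle projection
$$\pi:X\times\mathbb C^N\to TX,\qquad \pi|_{TX}=\mathrm{id}. \tag{1}$$
Consequently we can prescribe a holomorphic vector field at finitely many points $x_i$ by vectors $v_i\in T_{x_i}X$: take a polynomial map $v$ with $v(x_i)=v_i$ and use $\pi\circ v$.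

**Proposition 1.** If $Y$ is finite, then for any two embeddings $\Phi,\Psi:Y\hookrightarrow X$ there is $\alpha\in\operatorname{Aut}(X)$ with $\alpha\circ\Phi=\Psi$.

*Proof.* Let $q=|Y|\ge1$ and let $M\subset X^q$ be the set of $q$-tuples of distinct points. It is $X^q$ minus finitely many submanifolds of real codimension $2n\ge4$, so it is connected. A complete field $V$ on $X$ induces the complete field $(V,\dots,V)$ on $M$, and this is compatible with brackets.

Fix $(x_1,\dots,x_q)\in M$. Evaluation at $x_1,\dots,x_q$ is a continuous linear map from the holomorphic vector fields on $X$ onto $\bigoplus_iT_{x_i}X$, by what we said after (1). It sends the dense subspace $\mathfrak g$ onto a dense subspace of a finite-dimensional space, hence onto the whole space. So the iterated brackets of the complete fields $(V,\dots,V)$, with real coefficients only because scalars are absorbed, span the tangent space of $M$ at every point.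

Recall Chow's theorem: if the iterated brackets of a family of smooth vector fields span the tangent space at every point, then the orbits of the group generated by their flows are open. So the orbits on $M$ of the group generated by flows of complete fields of $X$ are open. As $M$ is connected, there is one orbit. The elements of this group come from automorphisms of $X$. $\square$

What changes when $Y$ is infinite? The proof worked in the finite-dimensional manifold $M$. An infinite closed $Y$ is not compact, so it runs off to infinity in $X$, and it can do so in more than one way. We shall see that the answer flips completely.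

## 2. Infinite subsets: continuum many classes

**Definition (equivalence).** Two proper holomorphic embeddings $\Phi,\Psi:Y\hookrightarrow X$ are equivalent if there are $\alpha\in\operatorname{Aut}(X)$, $\beta\in\operatorname{Aut}(Y)$ with $\alpha\circ\Phi=\Psi\circ\beta$.

For example $z\mapsto(z,f(z))$ and $z\mapsto(z,0)$ are equivalent embeddings $\mathbb C\hookrightarrow\mathbb C^2$, via $\alpha(z,w)=(z,w-f(z))$.

The following question is an open problem posed in Frank Kutzschebauch, "Flexibility properties in Complex Analysis and Affine Algebraic Geometry", arXiv:1309.3070 (2013). Let $Y\subset X$ be a closed connected submanifold with $0<\dim Y<\dim X$. Is there always a proper holomorphic embedding $\varphi:Y\hookrightarrow X$ not equivalent to the inclusion? (Here $n\ge2$ automatically, since $\dim X>\dim Y>0$.)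

The answer is yes. The natural setting is slightly larger. **Throughout, $A\subset X$ is a closed analytic subset, $A\neq X$, and $A$ is infinite.** Recall that $A$ is then nowhere dense and $X\setminus A$ is connected, because $X$ is connected, and that $A$ is non-compact, because compact analytic subsets of Stein manifolds are finite. A submanifold $Y$ as in the question qualifies. An embedding of $A$ is a proper injective holomorphic map with analytic image which is biholomorphic onto its image; equivalence is defined as above.

For a holomorphic map $F:Z\to X$ from an $n$-dimensional manifold, $\|JF(p)\|$ denotes the norm of $\Lambda^ndF_p$ for fixed hermitian metrics on $Z$ and $X$; for open $Z\subset X$ we always use the metric of $X$. For $X=\mathbb C^n$ with the standard metric and $Z\subset\mathbb C^n$ this is $|\det DF(p)|$.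

**Definition (degenerate).** $F$ is degenerate if $JF\equiv0$. For example $(z,w)\mapsto(zw,zw)$ is degenerate.

**Definition (Liouville).** A connected complex manifold is Liouville if all its bounded holomorphic functions are constant. So $\mathbb C^n$ is Liouville and the unit ball is not.

**Theorem A.** Let $Y\subset X$ be a closed connected submanifold, $0<\dim Y<\dim X$. There is a proper holomorphic embedding $\varphi:Y\hookrightarrow X$, as close as desired to the inclusion on a given compact subset of $Y$, such that every holomorphic map $X\setminus Y\to X\setminus\varphi(Y)$ is degenerate. In particular $\varphi$ is not equivalent to the inclusion.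

**Theorem B.** Let $Z_1,Z_2,\dots$ be countably many Liouville manifolds of dimension $n$. There is a proper holomorphic embedding $\varphi:A\hookrightarrow X$, as close as desired to the inclusion on a given compact subset of $A$, such that for all $\nu$ every holomorphic map $Z_\nu\to X\setminus\varphi(A)$ is degenerate.

**Theorem C.** There are proper holomorphic embeddings $\varphi_s:A\hookrightarrow X$, $s\in\{0,1\}^{\mathbb N}$, such that for $s\ne s'$ every holomorphic map $X\setminus\varphi_s(A)\to X\setminus\varphi_{s'}(A)$ is degenerate. Hence there are exactly $2^{\aleph_0}$ equivalence classes of proper holomorphic embeddings $A\hookrightarrow X$.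

**Proposition D.** If $Y$ is a finite set, any two embeddings $Y\hookrightarrow X$ are equivalent. So a closed analytic subset $A\subsetneq X$ has, up to equivalence, one embedding into $X$ if it is finite and $2^{\aleph_0}$ if it is infinite.

The first sentence of Proposition D is Proposition 1, with $\beta=\mathrm{id}$. The second combines it with Theorem C.

## 3. Complements as witnesses, and the Liouville property of $X\setminus Y$

Take the simplest infinite case, the line $Y=\{w=0\}\subset\mathbb C^2$. An equivalence between the inclusion and $\varphi$ gives $\alpha\in\operatorname{Aut}(\mathbb C^2)$ mapping $Y$ onto $\varphi(Y)$, hence mapping $\mathbb C^2\setminus Y$ biholomorphically onto $\mathbb C^2\setminus\varphi(Y)$. So we try to make the complement of $\varphi(Y)$ look different. The complement of the line receives the map $e(z,w)=(z,e^w)$ from $\mathbb C^2$, with Jacobian $e^w\neq0$. If we can find $\varphi$ such that every holomorphic map $\mathbb C^2\to\mathbb C^2\setminus\varphi(Y)$ is degenerate, then $\varphi$ is not equivalent to the inclusion, since otherwise $\alpha\circ e$ would be a non-degenerate map $\mathbb C^2\to\mathbb C^2\setminus\varphi(Y)$.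

This is the approach one tries first: use $\mathbb C^n$ as a test manifold. It stops at a definite point. Let $Y_1=\varphi(Y)$ be a line embedded as just described (it exists by Theorem B with $Z_1=\mathbb C^2$), and ask the question for the submanifold $Y_1\subset\mathbb C^2$. Its complement receives no non-degenerate map from $\mathbb C^2$ at all. Finding a second embedding with the same property proves nothing.

The way out is to test with $X\setminus Y$ itself: construct $\varphi$ so that every holomorphic map $X\setminus Y\to X\setminus\varphi(Y)$ is degenerate. The argument will need only one property of the test manifold, namely that it is Liouville, and the density property supplies this.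

**Lemma 2.** If $S\subsetneq X$ is a closed analytic subset, then $X\setminus S$ is Liouville.

*Proof.* $X\setminus S$ is connected. Let $f$ be a bounded holomorphic function on it. By Riemann's extension theorem $f$ extends holomorphically to $X$, with the same bound since $S$ is nowhere dense. Let $V$ be complete. Along the orbit of a point, $t\mapsto f(\text{flow}_t(x))$ is a bounded entire function of $t\in\mathbb C$, hence constant. So $Vf=0$. From $[V,V']f=V(V'f)-V'(Vf)$ we get $Vf=0$ for all $V\in\mathfrak g$, and by density, passing to limits uniform on compacts, for all holomorphic fields $V$. These span every tangent space by (1), so $df=0$ and $f$ is constant. $\square$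

For the line this says that $\mathbb C\times\mathbb C^*$ is Liouville.

**Theorem B implies Theorem A.** By Lemma 2, $Z_1=X\setminus Y$ is Liouville. Apply Theorem B with $A=Y$ and this $Z_1$. If $\alpha\circ i=\varphi\circ\beta$ with $i$ the inclusion, $\alpha\in\operatorname{Aut}(X)$ and $\beta\in\operatorname{Aut}(Y)$, then $\alpha(Y)=\varphi(Y)$, so $\alpha$ restricts to a biholomorphic, hence non-degenerate, map $X\setminus Y\to X\setminus\varphi(Y)$, a contradiction.

It remains to prove Theorem B, and then Theorem C.

## 4. Blocking non-degenerate maps shell by shell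

To block a single map $F:Z\to X$ we make $\varphi(A)$ meet $F(Z)$. Near a point where $JF\ne0$ the map $F$ is open, and every map close to $F$ still covers a fixed small ball; so one point of $\varphi(A)$ in that ball blocks all maps near $F$. A compact family of maps can therefore be blocked by finitely many points. The trouble is that the family we have to block, normalized by $|F(p)|\le m$ and $\|JF(p)\|\ge c$, is not compact. In $\mathbb C^2$ the maps $F_k(z,w)=(kz,w/k)$ satisfy $F_k(0)=0$ and $\det DF_k=1$, and no subsequence converges. There is no a priori bound on the maps.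

The device that helps, after Rosay–Rudin, is to use shells $\{j<|x|<j+1\}$ one at a time. Maps with values in $\{|x|<j+2\}$ do form a relatively compact family. If such a map leaves $\{|x|<j+1\}$, it must cross the $j$-th shell, and finitely many points in that shell block it. So with these points in place, a bound $j+2$ improves to a bound $j+1$ on a slightly smaller domain. Starting from *some* bound, we descend to a bound that does not depend on the map, and there the Liouville property finishes.

Notation: $K_r=\{x\in X:|x|\le r\}$, which is compact, and $B_r=\{x\in X:|x|<r\}$. A *domain* is a connected nonempty open set. $G\subset\subset G'$ means that $\overline G$ is a compact subset of $G'$.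

**Lemma 3 (one shell).** Let $Z$ be a connected $n$-dimensional manifold, $p\in G\subset\subset G'\subset\subset Z$ with $G,G'$ domains, $c>0$, and $1\le m\le j$ integers. There are a finite set $E\subset\{x\in X:j<|x|<j+1\}$ and $\delta\in(0,1]$ such that: if $F:G'\to B_{j+2}$ is holomorphic, $|F(p)|\le m$, $\|JF(p)\|\ge c$, and $F(G')$ is disjoint from a set $S$ that contains, for each $e\in E$, a point at distance $<\delta$ from $e$, then $F(G)\subset B_{j+1}$.

*Proof.* **Step 1: a compact family.** Let $\mathcal C$ be the closure, for uniform convergence on compacts of $G'$, of the set of holomorphic $F:G'\to B_{j+2}$ with $|F(p)|\le m$, $\|JF(p)\|\ge c$ and $F(G)\not\subset B_{j+1}$. By Montel, $\mathcal C$ is compact. Each $F\in\mathcal C$ is a holomorphic map into $K_{j+2}\subset X$ with $|F(p)|\le m\le j$ and $\|JF(p)\|\ge c$. Moreover $|F(z)|\ge j+1$ for some $z\in\overline G\subset G'$: the approximating maps have points $z_k\in G$ where the norm is $\ge j+1$, and $\overline G$ is compact.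

**Step 2: a point in the shell for each member.** Let $F\in\mathcal C$. As $G'$ is connected and $|F|$ takes a value $\le j$ at $p$ and a value $\ge j+1$ at $z$, the open set $\{j<|F|<j+1\}$ in $G'$ is nonempty. As $JF\not\equiv0$ and $G'$ is connected, $\{JF=0\}$ is nowhere dense. So there is $z_F$ with $j<|F(z_F)|<j+1$ and $JF(z_F)\ne0$. Put $e_F=F(z_F)$.

**Step 3: nearby maps cover a fixed ball.** We claim that there are $\delta_F>0$ and a neighborhood $\mathcal N_F$ of $F$ in $\mathcal C$ such that $F'(G')\supset\{x\in X:|x-e_F|<\delta_F\}$ for all $F'\in\mathcal N_F$. Take a chart of $X$ centered at $e_F$. Since $JF(z_F)\ne0$, its pull-back by $F$ is a chart of $G'$ centered at $z_F$, and in these charts $F$ is the identity near $0$, say on $\{|z|\le\rho\}$. If $F'$ is close enough to $F$ uniformly on this ball, then $F'$ maps the ball into the chart of $X$ and $F'=\mathrm{id}+h$ with $|h|<\rho/2$. For $|w|<\rho/2$ the map $z\mapsto w-h(z)$ sends $\{|z|\le\rho\}$ into itself, and by Brouwer it has a fixed point, i.e. $F'(z)=w$. Choose $\delta_F$ so small that $\{x\in X:|x-e_F|<\delta_F\}$ lies in the part $\{|w|<\rho/2\}$ of the chart.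

**Step 4: compactness.** Cover $\mathcal C$ by finitely many $\mathcal N_F$. Let $E$ be the set of the corresponding $e_F$ and $\delta$ the minimum of $1$ and the corresponding $\delta_F$. If $F$ is as in the lemma but $F(G)\not\subset B_{j+1}$, then $F\in\mathcal C$, so $F(G')\supset\{x\in X:|x-e|<\delta\}$ for some $e\in E$. This set contains a point of $S$, a contradiction. $\square$

**Definition (task).** A task $\mathfrak t=(p,m,(G_j)_{j\ge m+1},H)$ in $Z$ consists of an integer $m\ge1$ and domains
$$p\in G_{m+1}\subset\subset G_{m+2}\subset\subset\cdots\subset H\subset\subset Z$$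
such that no holomorphic $F:G_{m+1}\to B_{m+2}$ has $\|JF(p)\|\ge1/m$. For $j\ge m+1$ let $E_j(\mathfrak t)$ and $\delta_j(\mathfrak t)$ be given by Lemma 3 with $G=G_j$, $G'=G_{j+1}$, $c=1/m$. A set $S\subset X$ *satisfies* $\mathfrak t$ if for all $j\ge m+1$ every $e\in E_j(\mathfrak t)$ has a point of $S$ at distance $<\delta_j(\mathfrak t)$.

**Example 2.** Let $Z=X=\mathbb C^2$ and $p=0$. If $F$ maps the ball of radius $\rho$ into $B_{m+2}$, the Cauchy estimates bound each $|\partial_iF_l(0)|$ by $(m+2)/\rho$, so $|\det DF(0)|\le2(m+2)^2/\rho^2$. Choose $\rho$ with $2(m+2)^2/\rho^2<1/m$, let $G_j$ be the ball of radius $\rho+1-2^{-(j-m-1)}$ and $H$ the ball of radius $\rho+1$. Then $G_{m+1}$ has radius $\rho$, and this is a task.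

Note that all the infinitely many $G_j$ sit inside one relatively compact $H$. This gives the descent a starting bound.

**Lemma 4.** If $S$ satisfies $\mathfrak t$, there is no holomorphic $F$ from a neighborhood of $\overline H$ to $X\setminus S$ with $|F(p)|\le m$ and $\|JF(p)\|\ge1/m$.

*Proof.* Suppose $F$ exists. As $F(\overline H)$ is compact, $F(G_{J+1})\subset B_{J+2}$ for some $J\ge m+1$. Lemma 3 with $j=J$ gives $F(G_J)\subset B_{J+1}$. This is the hypothesis for $j=J-1$, which gives $F(G_{J-1})\subset B_J$, and so on down to $j=m+1$, which gives $F(G_{m+1})\subset B_{m+2}$. This contradicts the definition of a task. $\square$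

**Lemma 5.** If $Z$ is Liouville, $\dim Z=n$, $p\in Z$ and $m\ge1$, then there is a task $(p,m,(G_j),H)$ in $Z$.

*Proof.* **Step 1: exhaustions by domains.** Every connected manifold $M\ni p$ is the union of domains $D_1\subset\subset D_2\subset\subset\cdots$ containing $p$. Indeed, cover $M$ by countably many relatively compact coordinate balls $V_1\ni p,V_2,\dots$. For each $k$ there is a finite chain of these balls from $V_1$ to $V_k$, consecutive ones intersecting. List all these chains one after the other as $U_1,U_2,\dots$ (with repetitions). Each $U_1\cup\dots\cup U_i$ is connected and relatively compact, and these sets increase to $M$; a subsequence has each closure contained in the next set.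

**Step 2: Montel and Liouville.** Take such $D_k$ for $M=Z$. Suppose that for every $k$ there were a holomorphic $F_k:D_k\to B_{m+2}$ with $\|JF_k(p)\|\ge1/m$. By Montel a subsequence would converge, uniformly on compacts, to a holomorphic $F:Z\to K_{m+2}$ with $\|JF(p)\|\ge1/m$. But $F$ is bounded, hence constant, a contradiction. So for some $k$ no such map exists on $G_{m+1}:=D_k$.

**Step 3: the other domains.** Put $H=D_{k+1}$. Take an exhaustion $D^{(1)}\subset\subset D^{(2)}\subset\subset\cdots$ of $H$ by domains containing $p$, choose $i_0$ with $\overline{D_k}\subset D^{(i_0+1)}$, and put $G_{m+1+i}=D^{(i_0+i)}$ for $i\ge1$. $\square$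

So Theorem B is reduced to this: construct $\varphi$ such that $\varphi(A)$ satisfies countably many tasks, that is, comes close to certain finite sets in the shells. We need automorphisms of $X$ that move points of $A$ where we want them without disturbing what has been achieved.

## 5. From flows of vector fields to automorphisms

**Lemma 6 (maps close to the identity).** For each integer $r\ge2$ there is $\eta_r>0$ such that:

* ($\eta1$) every continuous $f:K_r\to X$ with $|f-\mathrm{id}|\le\eta_r$ satisfies $f(K_r)\supset K_{r-1}$;
* ($\eta2$) every holomorphic $f:B_r\to X$ with $|f-\mathrm{id}|\le\eta_r$ is injective and immersive on $B_{r-1}$.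

*Proof.* **($\eta1$).** Each $y\in K_{r-1}$ has a chart $\chi:U\to\{|z|<3\}\subset\mathbb C^n$ with $\chi(y)=0$ and $U\subset B_r$. Cover $K_{r-1}$ by finitely many sets $\chi^{-1}\{|z|<1\}$. If $\eta_r$ is small, then, by uniform continuity of $\chi$ near the compact $\chi^{-1}\{|z|\le2\}$, for each of these charts $g=\chi f\chi^{-1}$ is defined on $\{|z|\le2\}$ and $|g(z)-z|<1$ there. For $|w|<1$ the map $z\mapsto w-(g(z)-z)$ sends $\{|z|\le2\}$ into itself. By Brouwer it has a fixed point, which satisfies $g(z)=w$. So $f(K_r)\supset\chi^{-1}\{|w|<1\}$.

**($\eta2$).** Otherwise there are $f_k\to\mathrm{id}$ uniformly on $B_r$ and points $x_k,y_k\in B_{r-1}$ with either $x_k\ne y_k$ and $f_k(x_k)=f_k(y_k)$, or $x_k=y_k$ and $\ker d(f_k)_{x_k}\ne0$. In the first case $|x_k-y_k|\le|x_k-f_k(x_k)|+|f_k(y_k)-y_k|\to0$. So, after passing to a subsequence, $x_k$ and $y_k$ converge to the same point $x\in K_{r-1}\subset B_r$. In a convex chart neighborhood of $x$ we have $f_k=\mathrm{id}+h_k$ with $h_k\to0$ uniformly, and on a smaller convex neighborhood $\|Dh_k\|<\frac12$ for large $k$ by the Cauchy estimates. Then $|f_k(x')-f_k(y')|\ge\frac12|x'-y'|$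 and $df_k$ is injective there, a contradiction. $\square$

**Stability of flows.** Let $V$ be a holomorphic vector field on a neighborhood of a compact $L\subset X$, and let $C$ be a compact whose $V$-trajectories over $[0,1]$ fill a compact $T\subset\operatorname{int}L$. Then
$$\text{for }\varepsilon>0\text{ there is }\delta>0:\ |W-V|\le\delta\text{ on }L\ \Rightarrow\ \text{the flow of }W\text{ exists on }[0,1]\times C\text{ and is }\varepsilon\text{-close to that of }V, \tag{2}$$
for holomorphic fields $W$ on $X$. First, $V$ is Lipschitz on $L$ as a $\mathbb C^N$-valued map, with some constant $\Lambda$. It is locally Lipschitz because it is smooth in charts and chart distance is locally comparable to Euclidean distance; and if $|V(x_k)-V(y_k)|>k|x_k-y_k|$ on $L$, then, $V$ being bounded, $x_k,y_k$ would subconverge to a common point, contradicting the local statement. Now choose $\rho>0$ such that points of $X$ at distance $\le\rho$ from $T$ lie in $\operatorname{int}L$. Let $x(t)$ and $y(t)$ be a $W$- and a $V$-trajectory from the same point of $C$. As long as $x$ stays in $L$ we have $|x(t)-y(t)|\le\delta t+\Lambda\int_0^t|x-y|$, so $|x(t)-y(t)|\le\delta e^\Lambda$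 by Gronwall. If $\delta e^\Lambda<\min(\rho,\varepsilon)$, then $x$ can never get to distance $\rho$ from $T$; it stays in a compact set and exists up to time $1$.

**Lemma 7** (well known: Andersén–Lempert, Forstnerič–Rosay, Varolin)**.** Let $W$ be a holomorphic vector field on $X$ and $C\subset X$ compact such that the flow $\psi_t(x)$ of $W$ exists for $(t,x)\in[0,1]\times C$. Then $\psi_1|_C$ is a uniform limit of restrictions of automorphisms of $X$.

*Proof.* **Step 1: reduction to $W\in\mathfrak g$.** The trajectories of $C$ fill a compact $T$. Let $M\subset X$ be a compact neighborhood of $T$. By the density property there are fields in $\mathfrak g$ uniformly close to $W$ on $M$, and by (2) their time-one maps on $C$ are close to $\psi_1$. So we may assume $W\in\mathfrak g$.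

**Step 2: first-order realization of all of $\mathfrak g$.** Let $\mathfrak g_0$ be the set of holomorphic fields $V$ for which there are $\alpha_t\in\operatorname{Aut}(X)$, $0<t\le t_0$, with
$$\alpha_t(x)=x+tV(x)+o(t)\quad\text{in }\mathbb C^N,\text{ uniformly on compacts, as }t\to0^+ .$$
We show $\mathfrak g\subset\mathfrak g_0$. Let $V,V'\in\mathfrak g_0$ with families $\alpha_t,\alpha_t'$.

*Complete fields* lie in $\mathfrak g_0$: use their flows.

*Sums.* For $x$ in a compact set, $\alpha'_t(x)$ stays in a compact set and tends to $x$, so
$$\alpha_t\alpha_t'(x)=\alpha_t'(x)+tV(\alpha_t'(x))+o(t)=x+tV'(x)+tV(x)+o(t).$$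

*Negatives.* For small $t$ we have $|\alpha_t-\mathrm{id}|\le\eta_r$ on $K_r$, so $\alpha_t(K_r)\supset K_{r-1}$ by ($\eta1$) and $\alpha_t^{-1}(K_{r-1})\subset K_r$ by injectivity. For $x\in K_{r-1}$ put $y=\alpha_t^{-1}(x)\in K_r$. Then $x=y+tV(y)+o(t)$, so $|x-y|=O(t)$, hence $V(y)=V(x)+o(1)$ and $y=x-tV(x)+o(t)$.

*Brackets.* Put $s=\sqrt t$, $f=\alpha_s$, $g=\alpha_s'$. In charts write $f=\mathrm{id}+a$, $g=\mathrm{id}+b$. Then $a=sV+o(s)$ and $b=sV'+o(s)$ uniformly on compacts of the chart, and by the Cauchy estimates also for derivatives up to order two. Since $fg(x)=x+b(x)+a(x+b(x))$, Taylor's formula gives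
$$fg=\mathrm{id}+b+a+Da\cdot b+O(s^3),\qquad gf=\mathrm{id}+a+b+Db\cdot a+O(s^3).$$
Hence $fg-gf=s^2(DV\cdot V'-DV'\cdot V)+o(s^2)=-t[V,V']+o(t)$. With $y=(gf)^{-1}(x)$ we have $fg(y)=x+(fg-gf)(y)$, that is,
$$fgf^{-1}g^{-1}=(fg)(gf)^{-1}=\mathrm{id}+(fg-gf)\circ(gf)^{-1}=\mathrm{id}-t[V,V']+o(t),$$
because $(gf)^{-1}\to\mathrm{id}$ uniformly on compacts. Compacts of $X$ are covered by finitely many charts, so $-[V,V']\in\mathfrak g_0$, and $[V,V']\in\mathfrak g_0$ by the previous item.

So $\mathfrak g_0$ contains all finite sums of iterated brackets of complete fields, which is $\mathfrak g$.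

**Step 3: Euler's method.** Take $\alpha_t$ for $V=W$, and let $\Lambda$ be a Lipschitz constant for $W$ on $M$. For $x\in C$ put $x_l=(\alpha_{1/k})^l(x)$ and $y_l=\psi_{l/k}(x)$, $0\le l\le k$. As long as $x_l\in M$,
$$x_{l+1}=x_l+\tfrac1kW(x_l)+o(\tfrac1k),\qquad y_{l+1}=y_l+\tfrac1kW(y_l)+O(\tfrac1{k^2}),$$
uniformly. So there is $\omega_k\to0$ with $|x_{l+1}-y_{l+1}|\le(1+\Lambda/k)|x_l-y_l|+\omega_k/k$. Summing, $|x_l-y_l|\le\frac{\omega_k}k\sum_{i<l}(1+\Lambda/k)^i\le e^\Lambda\omega_k$ for $l\le k$. When $e^\Lambda\omega_k$ is smaller than a number $\rho$ such that the $\rho$-neighborhood of $T$ in $X$ lies in $M$, this also shows inductively that the $x_l$ stay in $M$. Hence $(\alpha_{1/k})^k\to\psi_1$ uniformly on $C$. $\square$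

## 6. Moving points off a convex compact set

We want to move points while keeping a compact $K$ almost fixed. Lemma 7 needs a vector field on all of $X$ that is nearly zero on $K$ and not zero elsewhere. Approximation by global fields works on holomorphically convex sets.

**Definition (convexity).** $\widehat C=\{x\in X:|f(x)|\le\sup_C|f|\ \forall f\in\mathcal O(X)\}$ is the $\mathcal O(X)$-convex hull of a compact $C$; it is compact, as $X$ is Stein. $C$ is $\mathcal O(X)$-convex if $\widehat C=C$.

The sets $K_r$ are $\mathcal O(X)$-convex: if $|x|>r$, some complex linear functional of norm $1$ has modulus $|x|>r$ at $x$. The sphere $|z|=1$ in $\mathbb C^2$ is not convex: by the maximum principle its hull contains the ball.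

If $K$ is $\mathcal O(X)$-convex and $x\notin K$, then there is $f\in\mathcal O(X)$ with $f(x)=1$ and $|f|<\frac12$ on $K$: normalize a function with $|f(x)|>\sup_K|f|$ and take a power.

**Lemma 8.** Let $K\subset X$ be compact and $\mathcal O(X)$-convex.

* (a) $K\cup T$ is $\mathcal O(X)$-convex for every finite $T\subset X$.
* (b) $X\setminus K$ is connected.
* (c) Every open $U\supset K$ contains a compact $\mathcal O(X)$-convex $L$ with $K\subset\operatorname{int}L$.
* (d) A holomorphic vector field on a neighborhood of $K$ is a uniform limit on $K$ of holomorphic vector fields on $X$.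

*Proof.* **(a)** For $x\notin K\cup T$ take $f,h\in\mathcal O(X)$ with $f(x)=h(x)=1$, $|f|<\frac12$ on $K$, $h|_T=0$. For large $k$ the function $f^kh$ is $1$ at $x$, zero on $T$, and of modulus $<\frac12$ on $K$. So $x\notin\widehat{K\cup T}$.

**(b)** Suppose $X\setminus K=U\sqcup V$ with $U,V$ open and nonempty. If $U$ is relatively compact, then $\partial U\subset K$, and the maximum principle gives $U\subset\widehat K=K$, a contradiction; likewise for $V$. So neither is relatively compact. Let $h=0$ on $U$, $h=1$ on $V$, and let $\chi$ be a smooth function which is $0$ near $K$ and $1$ outside a compact set. Then $\bar\partial(\chi h)=h\,\bar\partial\chi$ has compact support. Since $H^1_c(X,\mathcal O)=0$ ($n\ge2$), there is a compactly supported $u$ with $\bar\partial u=\bar\partial(\chi h)$. Then $F=\chi h-u\in\mathcal O(X)$ equals $h$ outside a compact set. So $F=0$ on a nonempty open part of $U$, hence $F\equiv0$ on the connected $X$, contradicting $F=1$ at points of $V$ far away.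

**(c)** Choose $r$ with $K\subset B_r$. Each $x\in K_r\setminus U$ has $f_x\in\mathcal O(X)$ with $|f_x|<1$ on $K$ and $|f_x|>1$ near $x$. By compactness finitely many of these, $f_1,\dots,f_q$, have the property that every point of $K_r\setminus U$ satisfies $|f_i|>1$ for some $i$. Put $L=\{x\in K_r:|f_i(x)|\le1\ \forall i\}$. It is compact, convex, contained in $U$, and contains the open set $\{x\in B_r:|f_i(x)|<1\ \forall i\}\supset K$.

**(d)** View the field $V$ as a $\mathbb C^N$-valued map. By Oka–Weil its components are uniform limits on $K$ of functions in $\mathcal O(X)$. Apply $\pi$ from (1), and note $\pi V=V$. $\square$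

**Lemma 9 (moving points).** Let $K$ be compact and $\mathcal O(X)$-convex, $a_1,\dots,a_q$ distinct points of $X\setminus K$, $b_1,\dots,b_q$ distinct points of $X\setminus K$, and $\varepsilon>0$. There is $\theta\in\operatorname{Aut}(X)$ with $|\theta(x)-x|<\varepsilon$ on $K$ and $|\theta(a_j)-b_j|<\varepsilon$ for all $j$.

*Proof.* Let first $q=1$. For $a,b\in X\setminus K$ write $a\approx b$ if the assertion holds for $(a,b)$ and every $\varepsilon$.

**Step 1: $\approx$ is transitive.** Let $a\approx b\approx c$. Take $\theta_2$ for $(b,c)$ with tolerance $\varepsilon/2$. Choose $\delta>0$ such that $|\theta_2(x')-\theta_2(x)|<\varepsilon/2$ whenever $x\in K\cup\{b\}$ and $|x'-x|<\delta$, and $\theta_1$ for $(a,b)$ with tolerance $\delta$. On $K$ we get $|\theta_2\theta_1(x)-x|\le|\theta_2\theta_1(x)-\theta_2(x)|+|\theta_2(x)-x|<\varepsilon$, and $|\theta_2\theta_1(a)-c|\le|\theta_2\theta_1(a)-\theta_2(b)|+|\theta_2(b)-c|<\varepsilon$.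

**Step 2: nearby points are related.** We show that each $p\in X\setminus K$ has a neighborhood $N_p\subset X\setminus K$ with $a\approx b$ for all $a,b\in N_p$. Let $U_0\supset K$ and $U_p\ni p$ be disjoint open sets, $U_p$ a chart domain. By (a) and (c) there is a compact $\mathcal O(X)$-convex $L\subset U_0\cup U_p$ with $K\cup\{p\}\subset\operatorname{int}L$. Let $N_p$ be a chart ball about $p$ contained in $U_p\cap\operatorname{int}L$. For $a,b\in N_p$ let $V=0$ on $U_0$ and $V=b-a$, constant in the chart, on $U_p$. The flow of $V$ fixes $K$ pointwise and in time one moves $a$ to $b$ along a segment in $N_p$; these trajectories stay in $\operatorname{int}L$. By (d) there are global holomorphic fields $W$ as close to $V$ on $L$ as we like. By (2) the flow of such a $W$ exists on $K\cup\{a\}$ up to time $1$, its time-one map is close to the identity on $K$ and sends $a$ close to $b$. By Lemma 7 this time-one map is a uniform limit on $K\cup\{a\}$ of automorphisms. So $a\approx b$.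

**Step 3: all points are related.** By (b), $X\setminus K$ is connected, so any two of its points are joined by a finite chain of sets $N_p$, consecutive ones intersecting. By transitivity $a\approx b$ for all $a,b\in X\setminus K$.

**Step 4: several points.** Perturbing the $b_j$ slightly, we may assume $\{a_i\}\cap\{b_j\}=\emptyset$. We claim, by descending induction on $j=q+1,\dots,1$: for each $\varepsilon$ there is $\tau_j\in\operatorname{Aut}(X)$, $\varepsilon$-close to the identity on $K\cup\{b_1,\dots,b_{j-1}\}$, with $|\tau_j(a_i)-b_i|<\varepsilon$ for $i\ge j$. Put $\tau_{q+1}=\mathrm{id}$. Let $\tau_{j+1}$ be given with tolerance $\varepsilon/2$. The set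
$$K'=K\cup\{b_1,\dots,b_{j-1}\}\cup\{a_{j+1},\dots,a_q\}$$
is $\mathcal O(X)$-convex by (a), and $a_j,b_j\notin K'$. Choose $\delta>0$ such that $|\tau_{j+1}(x')-\tau_{j+1}(x)|<\varepsilon/2$ for $x\in K'\cup\{b_j\}$, $|x'-x|<\delta$. The case $q=1$ gives $\sigma$, $\delta$-close to the identity on $K'$, with $|\sigma(a_j)-b_j|<\delta$. Put $\tau_j=\tau_{j+1}\circ\sigma$. In each of the following lines the first difference is $<\varepsilon/2$ by the choice of $\sigma$ and the second by the property of $\tau_{j+1}$:
$$|\tau_j(x)-x|\le|\tau_{j+1}\sigma(x)-\tau_{j+1}(x)|+|\tau_{j+1}(x)-x|\qquad(x\in K\cup\{b_1,\dots,b_{j-1}\}),$$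
$$|\tau_j(a_j)-b_j|\le|\tau_{j+1}\sigma(a_j)-\tau_{j+1}(b_j)|+|\tau_{j+1}(b_j)-b_j|,$$
$$|\tau_j(a_i)-b_i|\le|\tau_{j+1}\sigma(a_i)-\tau_{j+1}(a_i)|+|\tau_{j+1}(a_i)-b_i|\qquad(i>j).$$
Take $\theta=\tau_1$. $\square$

In the construction we must keep fixed a ball $K_r$ together with a large compact part of the current image of $A$. Such a union need not be convex. The next lemma shows that its hull adds only points of the image or of the ball, so free points remain.

**Lemma 10.** If $K$ is compact and $\mathcal O(X)$-convex, $S\subset X$ closed analytic and $T\subset S$ compact, then $\widehat{K\cup T}\subset K\cup S$.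

*Proof.* For $x\notin K\cup S$ take $f,g\in\mathcal O(X)$ with $f|_S=0$, $f(x)=1$ (possible as $X$ is Stein), $g(x)=1$, $|g|<\frac12$ on $K$. For large $k$ the function $fg^k$ is $1$ at $x$, zero on $T$, and of modulus $<\frac12$ on $K$. $\square$

**Lemma 11 (one step).** Let $\Theta\in\operatorname{Aut}(X)$, $C\subset A$ compact, $r>0$, $E\subset X\setminus K_r$ finite, $\varepsilon>0$. There are $\theta\in\operatorname{Aut}(X)$ and a finite set $P\subset A$ such that $|\theta(x)-x|<\varepsilon$ on $K_r\cup\Theta(C)$, and each $e\in E$ satisfies $|\theta\Theta(a)-e|<\varepsilon$ for some $a\in P$.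

*Proof.* Let $S=\Theta(A)$ and $L=\widehat{K_r\cup\Theta(C)}$. Then $L$ is compact and $L\subset K_r\cup S$ by Lemma 10. Since $S$ is closed and nowhere dense, each $e$ can be moved by less than $\varepsilon/2$ to a point $e^*\notin K_r\cup S$, with the $e^*$ distinct. So $e^*\notin L$. Since $S$ is closed and non-compact, $S\setminus L$ is infinite; otherwise $S$ would be the union of the compact $S\cap L$ and a finite set. Choose distinct $a_e\in A$ with $\Theta(a_e)\notin L$, and apply Lemma 9 to $L$, the points $\Theta(a_e)$, the targets $e^*$, and tolerance $\varepsilon/2$. Put $P=\{a_e:e\in E\}$. $\square$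

This is where $A$ being infinite enters: there is always material of $A$ left to spend.

## 7. Infinite compositions that converge only near $A$

We now compose infinitely many such steps. The composition is controlled on growing parts of $A$, so that the limit exists on $A$, and on growing balls in the target, so that it is proper. It is not required to converge on all of $X$, and this is how $\varphi$ can fail to come from an automorphism.

Fix $\varepsilon_u>0$ ($u\ge2$) with $\varepsilon_u\le2^{-u-1}\min(1,\eta_2,\dots,\eta_u)$. Then
$$\sum_{u\ge r}\varepsilon_u\le2^{-r}\min(1,\eta_r)\qquad(r\ge2). \tag{3}$$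

**Definition (run).** A run from $(\Theta_r,r)$, where $r\ge2$ and $\Theta_r\in\operatorname{Aut}(X)$, consists of compacts $C_r\subset C_{r+1}\subset\cdots\subset A$ with $C_u\supset A\cap K_u$ for $u>r$, and $\theta_u\in\operatorname{Aut}(X)$ ($u\ge r$) with
$$|\theta_u-\mathrm{id}|<\varepsilon_u\ \text{ on }K_u\cup\Theta_u(C_u),\qquad\Theta_{u+1}:=\theta_u\circ\Theta_u. \tag{4}$$

The trivial example has $\Theta_r=\mathrm{id}$, all $\theta_u=\mathrm{id}$ and $C_u=A\cap K_u$; its limit is the inclusion.

**Lemma 12.** For a run:

* (i) $\Theta_u|_A$ converges, uniformly on compacts of $A$, to a proper holomorphic embedding $\varphi:A\to X$. More precisely, $\varphi=\Theta_\infty|_A$ with $\Theta_\infty$ an injective immersive holomorphic map from a neighborhood of $A$ onto an open subset of $X$, and $\varphi(A)$ is closed analytic in $X$.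
* (ii) If $a\in A$, $u\ge r$ and $|\Theta_u(a)|\le u$, then $|\varphi(a)-\Theta_u(a)|\le2^{-u}$. If $u\ge r$ and $|\varphi(a)|\le u-2$, then $|\Theta_u(a)|\le u$.
* (iii) If two runs with limits $\varphi,\varphi'$ have the same $\Theta_R$ and $|\varphi'(a)|\le R-2$, then $|\varphi'(a)-\varphi(a)|\le2^{1-R}$.

*Proof.* **Step 1: convergence on $A$.** For $v\ge u$ we have $|\Theta_{v+1}-\Theta_v|<\varepsilon_v$ on $C_v\supset C_u$ by (4), and every compact of $A$ lies in some $C_u$. So $\Theta_v|_A$ converges uniformly on compacts to a map $\varphi$.

**Step 2: points inside stay inside.** *Claim 1. If $x\in X$ and $|\Theta_u(x)|\le u$, then $|\Theta_v(x)-\Theta_u(x)|\le\sum_{u\le w<v}\varepsilon_w\le2^{-u}$ for $v\ge u$.* Induct on $v$. If the bound holds for $v$, then $|\Theta_v(x)|\le v$: for $v=u$ by hypothesis, and for $v\ge u+1$ because $|\Theta_v(x)|\le u+2^{-u}\le u+1\le v$. So $\theta_v$ moves $\Theta_v(x)$ by less than $\varepsilon_v$.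

**Step 3: points outside do not come back.** *Claim 2. If $|\Theta_u(x)|>u$, then $|\Theta_v(x)|>u-1-\sum_{u\le w<v}\varepsilon_w$ for $v\ge u$.* Induct on $v$. If $|\Theta_v(x)|\le v$, the next step changes the norm by less than $\varepsilon_v$. If $|\Theta_v(x)|>v$, then $\theta_v(K_v)\supset K_{v-1}$ by ($\eta1$), since $\varepsilon_v\le\eta_v$; as $\theta_v$ is injective, $\Theta_{v+1}(x)\notin K_{v-1}$, so $|\Theta_{v+1}(x)|>v-1\ge u-1$.

**Step 4: (ii) and properness.** Claim 1 with $v\to\infty$ gives the first statement of (ii). If $|\Theta_u(a)|>u$, Claim 2 gives $|\varphi(a)|\ge u-1-2^{-u}>u-2$, which is the second statement. So the closed set $\{a\in A:|\varphi(a)|\le u-2\}$ is contained in the compact set $A\cap\Theta_u^{-1}(K_u)$, and $\varphi$ is proper.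

**Step 5: injective immersion near $A$.** Let $W_u=\{x\in X:|\Theta_u(x)|<u-1\}=\Theta_u^{-1}(B_{u-1})$. Since $\theta_u$ moves points of $K_u$ by less than $\varepsilon_u<1$, we have $W_u\subset W_{u+1}$. By Step 2, on $B_u$ the maps $\theta_{v-1}\circ\cdots\circ\theta_u$ satisfy: the one with $v+1$ differs from the one with $v$ by less than $\varepsilon_v$. So they converge uniformly on $B_u$, as $v\to\infty$, to a holomorphic map $\lambda_u:B_u\to X$, and $|\lambda_u-\mathrm{id}|\le\sum_{w\ge u}\varepsilon_w\le\eta_u$ by (3). By ($\eta2$), $\lambda_u$ is injective and immersive on $B_{u-1}$. So $\Theta_\infty:=\lim_v\Theta_v=\lambda_u\circ\Theta_u$ is injective and immersive on $W_u$, hence on the increasing union $\mathcal W=\bigcup_uW_u$. As the dimensions agree, $\Theta_\infty$ maps $\mathcal W$ biholomorphically onto an open subset of $X$.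

For $a\in A$ the sequence $\Theta_u(a)$ converges, so it is bounded and $|\Theta_u(a)|<u-1$ for large $u$. Thus $A\subset\mathcal W$ and $\varphi=\Theta_\infty|_A$. The set $\varphi(A)$ is analytic in the open set $\Theta_\infty(\mathcal W)$ and closed in $X$ by properness, hence analytic in $X$. So $\varphi$ is an embedding, which proves (i).

**Step 6: (iii).** By (ii) for $\varphi'$, $|\Theta_R(a)|\le R$. Then by (ii) both $\varphi(a)$ and $\varphi'(a)$ are within $2^{-R}$ of $\Theta_R(a)$. $\square$

**Programmed runs.** Suppose $(\Theta_r,r)$, a compact $C_r\subset A$, finite sets $E_u\subset\{x\in X:u<|x|<u+1\}$ and $\delta_u\in(0,1]$ ($u\ge r$) are given. At step $u$ use Lemma 11 with $\Theta_u$, $C_u$, radius $u$, the set $E_u$ and tolerance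
$$\kappa_u=\min\Big(\varepsilon_u,\ 2^{-u-1}\min_{r\le w\le u}\delta_w\Big)$$
to get $\theta_u$ and $P_u$, and put $C_{u+1}=C_u\cup P_u\cup(A\cap K_{u+1})$. This is a run. Step $u$ uses only data with index $\le u$.

**Lemma 13.** For the limit $\varphi$ of a programmed run, every $e\in E_u$ has a point of $\varphi(A)$ at distance $<\delta_u$.

*Proof.* There is $a\in P_u$ with $|\Theta_{u+1}(a)-e|<\kappa_u\le\delta_u/4$. As $a\in C_v$ for all $v>u$, we get $|\varphi(a)-\Theta_{u+1}(a)|\le\sum_{v>u}\kappa_v\le\sum_{v>u}2^{-v-1}\delta_u\le\delta_u/4$. $\square$

## 8. Proof of Theorem B, hence of Theorem A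

**Step 1: a countable list of tasks.** Choose countable dense sets in the $Z_\nu$ and enumerate all resulting pairs $(Z_\nu,p)$ as $(Z^{(\lambda)},p_\lambda)$, $\lambda=1,2,\dots$. Let $C\subset A$ be the given compact and $r_0\ge2$. For $m\ge r_0$ and $\lambda\le m$ let $\mathfrak t_{\lambda,m}$ be a task in $Z^{(\lambda)}$ with point $p_\lambda$ and integer $m$; it exists by Lemma 5.

**Step 2: only finitely many tasks concern each shell.** A task with integer $m$ concerns only the shells $j\ge m+1$. For $u\ge r_0$ put
$$E_u=\bigcup_{r_0\le m<u,\ \lambda\le m}E_u(\mathfrak t_{\lambda,m}), \tag{5}$$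
a finite set in $\{u<|x|<u+1\}$, and let $\delta_u$ be the minimum of $1$ and the corresponding $\delta_u(\mathfrak t_{\lambda,m})$.

**Step 3: the embedding.** Make the programmed run from $(\Theta_{r_0}=\mathrm{id},r_0)$ with $C_{r_0}=C$ and the data (5). Its limit $\varphi$ is a proper holomorphic embedding by Lemma 12. On $C$ it differs from the inclusion by at most $\sum_{u\ge r_0}\varepsilon_u\le2^{-r_0}$, which is arbitrarily small. By Lemma 13, $\varphi(A)$ satisfies all $\mathfrak t_{\lambda,m}$.

**Step 4: every map is blocked.** Let $F:Z_\nu\to X\setminus\varphi(A)$ be holomorphic and non-degenerate. The set $\{JF\ne0\}$ is open and nonempty, so it contains some $p_\lambda$ with $Z^{(\lambda)}=Z_\nu$. For large $m$ we have $m\ge\max(r_0,\lambda)$, $|F(p_\lambda)|\le m$ and $\|JF(p_\lambda)\|\ge1/m$. This contradicts Lemma 4 for $\mathfrak t_{\lambda,m}$ and $S=\varphi(A)$. $\blacksquare$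

With Section 3 this proves Theorem A: the answer to the question is yes.

## 9. A binary tree of embeddings: Theorem C

Theorem B can be iterated. Given $\varphi_1,\dots,\varphi_{k-1}$, apply it with $Z_i=X\setminus\varphi_i(A)$, which are Liouville by Lemma 2, to get $\varphi_k$ inequivalent to all earlier ones. Since countably many $Z_i$ are allowed, this even continues along the countable ordinals and gives $\aleph_1$ classes. It does not give $2^{\aleph_0}$ classes without a hypothesis on cardinals, and it blocks maps in one direction only: from earlier complements to later ones. To get a family indexed by $\{0,1\}^{\mathbb N}$ we must build all the embeddings together, as branches of a tree. But then the source $X\setminus\varphi_s(A)$ is not known when we want to choose the tasks that $\varphi_{s'}(A)$ must satisfy.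

What helps is that a task lives on a relatively compact $H$. We choose tasks in the complement of a *provisional* limit $\psi(A)$, and then commit to so long a piece of the run of $\psi$ that, by Lemma 12(iii), every later limit still avoids the finitely many sets $\overline H$. On those sets a map defined on $X\setminus\varphi_s(A)$ is still defined.

Let $\{p_1,p_2,\dots\}$ be dense in $X$. All programmed runs below start from $(\mathrm{id},2)$ with $C_2=A\cap K_2$. For a task $\mathfrak t$ let $m_{\mathfrak t}$ denote its integer.

**Step 1: what is constructed.** By induction on $k$ we construct for each $\sigma\in\{0,1\}^k$: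

* an integer $r_\sigma\ge2$ and an initial piece of a programmed run, namely the steps $2\le u<r_\sigma$ (giving $\Theta_u^\sigma$ for $u\le r_\sigma$, and $C^\sigma_{r_\sigma}$), extending the piece of each prefix of $\sigma$;
* a finite set $\mathcal T_\sigma$ of tasks, containing $\mathcal T_{\sigma'}$ for prefixes $\sigma'$ of $\sigma$, such that the steps $u<r_\sigma$ used sets $E_u\supset E_u(\mathfrak t)$ and numbers $\delta_u\le\delta_u(\mathfrak t)$ for all $\mathfrak t\in\mathcal T_\sigma$ with $m_{\mathfrak t}<u$.

The last property is called the inductive condition for $\sigma$. For $k=0$ take $r_\emptyset=2$, $\mathcal T_\emptyset=\emptyset$.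

**Step 2: stage $k\ge1$.** Each $\sigma b$ with $\sigma\in\{0,1\}^{k-1}$, $b\in\{0,1\}$, first inherits the data of $\sigma$. Then treat, one after the other, all ordered pairs $(\sigma,\tau)$ of distinct elements of $\{0,1\}^k$ as follows, using the current data.

1. Put $m=\max(r_\tau,k)$.
2. Continue the piece of $\sigma$ to an infinite programmed run, using for $u\ge r_\sigma$ the set $E_u=\bigcup\{E_u(\mathfrak t):\mathfrak t\in\mathcal T_\sigma,\ m_{\mathfrak t}<u\}$ and as $\delta_u$ the minimum of $1$ and the corresponding $\delta_u(\mathfrak t)$. Let $\psi$ be its limit. By Lemma 2, $X\setminus\psi(A)$ is Liouville.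
3. For each $\lambda\le k$ with $p_\lambda\notin\psi(A)$ choose a task in $X\setminus\psi(A)$ with point $p_\lambda$ and integer $m$ (Lemma 5), and add it to $\mathcal T_\tau$.
4. Let $\overline H_1,\dots,\overline H_q$ be the closures of the sets $H$ of these new tasks; they are compact in $X\setminus\psi(A)$. Choose $R>r_\sigma$ with $R\ge k$, with $\overline H_i\subset K_{R-2}$ and with $2^{1-R}<\operatorname{dist}(\overline H_i,\psi(A))$ for all $i$. Replace the piece of $\sigma$ by the part of the run in 2 with steps $u<R$, and set $r_\sigma:=R$.

The inductive condition persists. For $\tau$: a new task has integer $m\ge r_\tau$, so no step $u<r_\tau$ has $m<u$; only shells $j\ge m+1>r_\tau$ are involved, and those have not been treated for $\tau$ yet. For $\sigma$: its task set did not change in this treatment, and the new steps used exactly the sets and numbers required.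

**Step 3: committed pieces keep the $\overline H_i$ free.** The limit $\varphi'$ of any run continuing the new piece of $\sigma$ satisfies
$$\varphi'(A)\cap\overline H_i=\emptyset\quad\text{for all }i. \tag{6}$$
Indeed such a run shares $\Theta_R$ with the run of $\psi$. If $\varphi'(a)\in\overline H_i$, then $|\varphi'(a)|\le R-2$, so $|\varphi'(a)-\psi(a)|\le2^{1-R}<\operatorname{dist}(\overline H_i,\psi(A))$ by Lemma 12(iii), a contradiction.

**Step 4: the limits along branches.** Let $s\in\{0,1\}^{\mathbb N}$ and let $s|k$ be its prefix of length $k$. The pieces of the $s|k$ fit together. Each node is the first member of some pair at its stage, and this increases $r_\sigma$; so $r_{s|k}\to\infty$. Together the pieces form a programmed run. Let $\varphi_s$ be its limit, a proper holomorphic embedding.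

*$\varphi_s(A)$ satisfies every task $\mathfrak t\in\bigcup_k\mathcal T_{s|k}$.* Let $u>m_{\mathfrak t}$. For $k$ so large that $\mathfrak t\in\mathcal T_{s|k}$ and $r_{s|k}>u$, the inductive condition says that step $u$ used $E_u\supset E_u(\mathfrak t)$ and $\delta_u\le\delta_u(\mathfrak t)$. Lemma 13 gives the claim.

**Step 5: non-degenerate maps are blocked.** Suppose $s\ne s'$ and $F:X\setminus\varphi_s(A)\to X\setminus\varphi_{s'}(A)$ is holomorphic and non-degenerate. Since $\{JF\ne0\}$ is open and nonempty, there is $\lambda$ with $p:=p_\lambda\notin\varphi_s(A)$ and $JF(p)\ne0$. For all large $k$ we have $s|k\ne s'|k$, $\lambda\le k$, $|F(p)|\le k$ and $\|JF(p)\|\ge1/k$. For such $k$ let $\psi_k,R_k$ be the $\psi,R$ used at stage $k$ for the pair $(s|k,s'|k)$.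

*First case: $p\notin\psi_k(A)$ for one of these $k$.* Then there is a task $\mathfrak t\in\mathcal T_{s'|k}$ in $X\setminus\psi_k(A)$ with point $p$ and integer $m\ge k$, and $\overline H\cap\varphi_s(A)=\emptyset$ by (6), because the run of $\varphi_s$ continues the piece committed there. So $F$ is defined on a neighborhood of $\overline H$. Moreover $|F(p)|\le k\le m$ and $\|JF(p)\|\ge1/k\ge1/m$ (the metric on open subsets of $X$ is always that of $X$), and $F$ avoids $\varphi_{s'}(A)$, which satisfies $\mathfrak t$ by Step 4. This contradicts Lemma 4.

*Second case: $p\in\psi_k(A)$ for all large $k$.* Write $p=\psi_k(a_k)$ with $a_k\in A$. The runs of $\psi_k$ and $\varphi_s$ share $\Theta_{R_k}$, and $R_k\ge k\to\infty$, so $|p|\le R_k-2$ for large $k$. Lemma 12(iii) gives $|\varphi_s(a_k)-p|\le2^{1-R_k}\to0$. As $\varphi_s(A)$ is closed, $p\in\varphi_s(A)$, a contradiction.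

So for $s\ne s'$ every holomorphic map $X\setminus\varphi_s(A)\to X\setminus\varphi_{s'}(A)$ is degenerate.

**Step 6: counting classes.** If $\alpha\circ\varphi_s=\varphi_{s'}\circ\beta$ with $\alpha\in\operatorname{Aut}(X)$, $\beta\in\operatorname{Aut}(A)$, then $\alpha(\varphi_s(A))=\varphi_{s'}(A)$, and $\alpha$ restricts to a biholomorphic map of the complements. By Step 5 this forces $s=s'$. So there are at least $2^{\aleph_0}$ classes. As $A$ is separable, a continuous map $A\to X$ is determined by its values on a countable set, and there are at most $2^{\aleph_0}$ such maps. So the number of classes is exactly $2^{\aleph_0}$. $\blacksquare$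

Proposition D follows as well: a finite subset of $X$ has one embedding up to equivalence, by Proposition 1, and an infinite closed analytic subset $A\subsetneq X$ has $2^{\aleph_0}$.
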